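# A $\theta_3$-spectral polytope built from the rows and columns of a grid

## Signed rows and columns of a $3\times 3$ grid

Take all real $3\times 3$ matrices whose nonzero entries fill exactly one row or exactly one column, with every entry there equal to $+1$ or $-1$. There are six lines (three rows, three columns) and eight sign patterns on each, hence $48$ matrices. Let $P\subset\mathbb R^{9}$ be their convex hull.

It will be proved below that all $48$ matrices are vertices of $P$, and that two of them, $v\ne w$, span an edge of $P$ in exactly two situations: they sit on the same line and differ in exactly one sign, or they sit on different lines and do not contradict each other on the common cell, if there is one. Grant this rule for a moment and let $A$ be the adjacency matrix of the edge-graph. Three eigenvectors can be checked by hand.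

Let $v$ sit on row $1$. Its neighbors are $3$ matrices on row $1$, all $8$ matrices on row $2$, all $8$ on row $3$, and on each of the three columns the $4$ matrices that agree with $v$ on the common cell. So the degree is $3+16+12=31$. By symmetry the graph is $31$-regular, and the constant function is an eigenvector with eigenvalue $31$.

Next, take the function equal to $+1$ on row matrices and $-1$ on column matrices. At $v$ the sum over the neighbors is $3+16-12=7$. By symmetry this is an eigenvector with eigenvalue $7$.

Finally, take the coordinate function $f(v)=v_{11}$. If $v$ sits on row $1$, the three neighbors on row $1$ contribute $v_{11}+v_{11}-v_{11}=v_{11}$, the neighbors on rows $2,3$ and columns $2,3$ contribute $0$, and the four neighbors on column $1$ contribute $4v_{11}$. The total is $5v_{11}$. The same holds on column $1$. If $v$ sits on row $2$, then the eight neighbors on row $1$ contribute $0$ by sign symmetry; the four neighbors on column $1$ are constrained only in cell $(2,1)$, so their entries in cell $(1,1)$ also cancel; all others contribute $0$. The total is $0=5f(v)$. The remaining lines behave in the same way. So each of the nine coordinate functions is an eigenvector with eigenvalue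 $5$.

The coordinates of $P$ are thus eigenvectors of the edge-graph of $P$ for the eigenvalue $5$, and $5$ is not the second largest eigenvalue, since $31>7>5$. The purpose of $P$ is to answer a question about polytopes whose coordinates are eigenvectors of their own edge-graph.

## Polytopes that are eigenpolytopes of their own edge-graph

Let $G$ be a finite simple graph on $\{1,\dots,n\}$ with adjacency matrix $A$, and write $\theta_1>\theta_2>\dots>\theta_m$ for its **distinct** eigenvalues; so $\theta_k$ is the $k$-th largest distinct eigenvalue.

**Definition (eigenpolytope).** Let $\theta$ be an eigenvalue of $A$ with eigenspace $\mathrm{Eig}_G(\theta)$ of dimension $d$. Choose a basis $u_1,\dots,u_d$ of it, put $M=(u_1,\dots,u_d)\in\mathbb R^{n\times d}$, and let $v_i\in\mathbb R^d$ be the $i$-th row of $M$. The $\theta$-eigenpolytope is $P_G(\theta)=\operatorname{conv}\{v_1,\dots,v_n\}$. Another basis changes the points $v_i$ only by an invertible linear map of $\mathbb R^d$.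

**Definition (spectral polytope).** Let $P\subset\mathbb R^d$, $d\ge1$, be a $d$-dimensional polytope with vertices $p_1,\dots,p_n$ and edge-graph $G_P$ on $\{1,\dots,n\}$, where $ij$ is an edge of $G_P$ if and only if $\operatorname{conv}\{p_i,p_j\}$ is an edge of $P$. Then $P$ is $\theta$-spectral if $\theta$ is an eigenvalue of $G_P$ with $\dim\mathrm{Eig}_{G_P}(\theta)=d$ and there is an invertible linear map $T$ of $\mathbb R^d$ with $Tp_i=v_i$ for all $i$, where the $v_i$ are the points defining $P_{G_P}(\theta)$. A graph is $\theta$-spectral if it is the edge-graph of a $\theta$-spectral polytope. If $\theta=\theta_k$ for the edge-graph, one says $\theta_k$-spectral.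

The following restatement is used all the time.

**Lemma A.** A $d$-polytope $P\subset\mathbb R^d$ is $\theta$-spectral if and only if its $d$ coordinate functions $i\mapsto (p_i)_s$, $1\le s\le d$, form a basis of $\mathrm{Eig}_{G_P}(\theta)$.

*Proof.* Let $B$ be the $n\times d$ matrix with rows $p_i$; its columns are the coordinate functions. The condition $Tp_i=v_i$ for all $i$ reads $M=BT^{\top}$. If it holds with $T$ invertible, the columns of $B$ span the same space as those of $M$, and there are $d=\dim\mathrm{Eig}_{G_P}(\theta)$ of them, so they form a basis. Conversely, if the columns of $B$ form a basis, take $M=B$ and $T=\mathrm{id}$. $\square$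

As an example, the square with vertices $(\pm1,\pm1)$ has edge-graph $C_4$ with eigenvalues $2,0,0,-2$. The neighbors of $(a,b)$ are $(-a,b)$ and $(a,-b)$, whose sum is $0$. So both coordinate functions lie in $\mathrm{Eig}(0)$, which has dimension $2$, and the square is $\theta_2$-spectral.

The question, posed in Martin Winter, "Eigenpolytopes, Spectral Polytopes and Edge-Transitivity", arXiv:2009.02179 (2020), is this: is there a $\theta_k$-spectral polytope, or graph, for some $k\ne2$? As a known result one has: call a polytope edge-transitive if its Euclidean symmetry group acts transitively on its edges; then no edge-transitive polytope (or its edge-graph) is $\theta_k$-spectral for any $k\ne2$. The polytope $P$ above is not edge-transitive: two matrices on one row differing in one sign have distance $2$, while matrices on two different rows have distance $\sqrt6$.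

The answer to the question is yes, and $P$ is a $\theta_3$-spectral $9$-dimensional polytope with $48$ vertices. The spectrum of its edge-graph is
$$31^{1},\ 7^{1},\ 5^{9},\ (-1)^{18},\ (-3)^{15},\ (-5)^{4},$$
with multiplicities as exponents, and the matrix coordinates span the eigenspace of $\theta_3=5$.

Some textbook facts are used throughout. The edge-graph of a polytope is connected. By the Perron–Frobenius theorem, the largest eigenvalue of a connected graph is simple and has a positive eigenvector, the Perron vector; for a regular connected graph it is the degree, with eigenvector $\mathbf 1$. Eigenvectors for different eigenvalues are orthogonal. A nonempty face of a polytope is the set where some linear functional attains its maximum over the polytope. This gives two tests for vertices $p\neq q$.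

* **(E1)** If some functional attains its maximum over the vertices at $p$ and $q$ and at no other vertex, then $\operatorname{conv}\{p,q\}$ is an edge.
* **(E2)** If $p+q=p'+q'$ with vertices $p',q'$ and $p'\notin\{p,q\}$, then $\operatorname{conv}\{p,q\}$ is not an edge. Indeed, a functional that is maximal on $\operatorname{conv}\{p,q\}$ is maximal at the midpoint of $p',q'$, hence at $p'$ and $q'$; so the face would contain the vertex $p'$, while $p,q$ are the only vertices of the polytope on that segment.

## Segments, simplices, polygons

*The value $k=1$ never occurs.* Suppose $P$ is $\theta_1$-spectral. As $G_P$ is connected, $\theta_1$ is simple, so $d=1$, $P$ is a segment, $G_P=K_2$, and the eigenspace is spanned by $(1,1)$. Then $v_1=v_2$. Since $T$ is invertible, $p_1=p_2$, a contradiction.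

*The segment.* For $d=1$ the graph is $K_2$ with eigenvalues $1,-1$. By the previous paragraph $\theta=-1=\theta_2$.

*Simplices have $k=2$.* The graph $K_{d+1}$ has eigenvalues $d$ and $-1$, and $\mathrm{Eig}(-1)=\mathbf 1^\perp$ has dimension $d$. Let $M$ have as columns a basis of $\mathbf 1^{\perp}$. A linear dependency $\lambda^\top M=0$ among the rows means that $\lambda\perp\mathbf 1^\perp$, so $\lambda$ is a multiple of $\mathbf 1$. An affine dependency also has $\sum\lambda_i=0$, so $\lambda=0$. Thus the $d+1$ rows are affinely independent; they are the vertices of a $d$-simplex, whose edge-graph is $K_{d+1}$. By Lemma A this simplex is $\theta_2$-spectral.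

*Polygons have $k=2$.* Let $d=2$, so $G_P=C_n$, $n\ge3$, labeled so that $i\sim i+1$ modulo $n$. The eigenvalues of $C_n$ are $2\cos(2\pi j/n)$ with $0\le j\le n/2$. The eigenspace has dimension $2$ exactly for $1\le j<n/2$, and it is spanned by $i\mapsto\cos(2\pi ij/n)$ and $i\mapsto\sin(2\pi ij/n)$. So up to an invertible linear map, which preserves vertices and edges,
$$p_i=\Big(\cos\tfrac{2\pi ij}{n},\ \sin\tfrac{2\pi ij}{n}\Big).$$
The $p_i$ are $n$ distinct points among the $n$-th roots of unity, so they are all of them, and $P$ is the regular $n$-gon. Since $i\sim i+1$, the points $p_i,p_{i+1}$ are neighboring vertices of the regular $n$-gon, which forces $j\equiv\pm1\pmod n$, so $j=1$ and $\theta=2\cos(2\pi/n)=\theta_2$.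

The pentagon shows what goes wrong for larger $k$. For $C_5$ and $\theta_3=2\cos(4\pi/5)$ the convex hull of the points is again a regular pentagon, but $p_ip_{i+1}$ is a diagonal of it: the points run around as a pentagram. The definition asks the graph edges themselves to be the edges of the polytope, and that fails.

## Gluing cubes along coordinates

The cube suggests a first attempt. The vertices $\{\pm1\}^m$ with graph $Q_m$ have coordinate functions in the eigenspace of $m-2=\theta_2$. To push another eigenvalue above that of the coordinates, one wants functions that vary slowly on the graph and are not coordinates. A sensible try is to use several cubes and functions that are constant on each cube. So take $t\ge2$ cubes $\{\pm1\}^m$, $m\ge2$, in $t$ independent copies of $\mathbb R^m$, and let $P$ be the convex hull of their union in $\mathbb R^{tm}$; call the cubes blocks.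

The edge-graph is easy to find. Each vertex $v$ of a block is a vertex of $P$: the functional $\langle v,\cdot\rangle$ has value $m$ at $v$, at most $m-2$ elsewhere in the block, and $0$ on other blocks. For $v,w$ in different blocks, $\langle v+w,\cdot\rangle$ is $m$ at $v,w$, at most $m-2$ at the other points of these two blocks, and $0$ on the rest, so $vw$ is an edge by (E1). For $v,w$ in one block differing in one coordinate, $\langle (v+w)/2,\cdot\rangle$ is $m-1$ at $v,w$, smaller in the rest of the block, and $0<m-1$ on other blocks, so $vw$ is an edge. If they differ in at least two coordinates, flipping one of these in both gives $v',w'$ with $v'+w'=v+w$, and (E2) applies. So the graph consists of $t$ copies of $Q_m$ with all edges between different copies.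

A function taking the value $a_i$ on block $i$ is mapped to the one with values $ma_i+2^m\sum_{j\ne i}a_j$. If $\sum a_i=0$ the eigenvalue is $m-2^m$. Here is the exact point of failure: $m-2^m<m-2$, so the block functions lie below the coordinate functions. The remaining functions, products of $|S|\ge1$ coordinates of one block extended by $0$, have eigenvalue $m-2|S|$, because they sum to zero over their block. So $m-2$ is $\theta_2$ again. Joining *everything* between blocks leaves only one large eigenvalue for block functions. To create another, many edges between blocks must be deleted, and in an uneven way.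

The tool for deleting them is (E2). Let two blocks **share** a coordinate $x$. If $v,w$ in the two blocks have opposite signs at $x$, flipping both signs preserves $v+w$, so $vw$ is no longer an edge. Exactly half of the edges between the two blocks disappear. A graph $\Gamma$ records which blocks share a coordinate.

**Definition ($P_\Gamma$).** Let $\Gamma$ be an $m$-regular simple graph, $m\ge3$, with vertex set $U$, $|U|=N$, and edge set $X$. It need not be connected. For $u\in U$ let $\delta(u)\subset X$ be the star of $u$, the set of the $m$ edges at $u$. Put
$$\mathcal V=\{\varepsilon\in\{0,1,-1\}^X:\ \operatorname{supp}\varepsilon=\delta(u)\text{ for some }u\in U\},\qquad P_\Gamma=\operatorname{conv}\mathcal V\subset\mathbb R^X.$$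

For $\Gamma=K_{3,3}$ the nine edges are the cells of a $3\times3$ grid, and the stars are the rows and columns. So $P_{K_{3,3}}$ is the polytope of the first section.

Gluing has a price: it also raises the eigenvalue of the coordinates. The competition between the two effects is decided by the small eigenvalues of $\Gamma$.

**Theorem 1.** $P_\Gamma$ is a $\theta_k$-spectral polytope of dimension $d=|X|=mN/2$, with $\theta_k=m-2+2^{m-1}$ and $k=2+\nu(\Gamma)$. Here $\nu(\Gamma)$ is the number of distinct eigenvalues of $\Gamma$ smaller than $-3+2^{2-m}$.

For $K_{3,3}$ the spectrum is $3,0^4,-3$, and $-3<-\frac52$, so $\nu=1$ and $k=3$. For $K_4$ the spectrum is $3,(-1)^3$, so $\nu=0$ and $P_{K_4}$ is only $\theta_2$-spectral: the choice of $\Gamma$ matters. The following consequences are proved afterwards.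

**Corollary 2 (classification of $k$).** A $\theta_k$-spectral polytope exists if and only if $k\ge2$.

**Theorem 3 (dimensions).** (a) For every $k\ge3$ there are $\theta_k$-spectral $d$-polytopes for all sufficiently large $d$. (b) For $k=3$ they exist for $d\in\{9,12\}$ and all $d\ge15$.

**Theorem 4 (obstructions).** A $\theta_k$-spectral polytope that has dimension $d\le3$, or is simple, has $k=2$.

The dimensions $d\in\{4,\dots,8,10,11,13,14\}$ are not decided here: these notes do not determine which of them admit some $k\ne2$.

## Vertices and edges of $P_\Gamma$

Two different stars satisfy $|\delta(u)\cap\delta(u')|\le1$, with equality exactly when $uu'\in X$. In particular different vertices have different stars, since $m\ge3$, and $|\mathcal V|=N2^m$.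

**Step 1: every $v\in\mathcal V$ is a vertex.** This step makes sure that the vertex set is all of $\mathcal V$. The functional $\langle v,\cdot\rangle$ equals $m$ at $v$. At another point with the same support at least one sign differs, so the value is at most $m-2$. At a point with another support at most one coordinate contributes, so the value is at most $1<m$.

**Step 2: pairs with the same support.** This step finds the edges inside a block. Let $v\ne w$ have support $\delta(u)$. If they differ in exactly one coordinate, put $g=(v+w)/2$, which vanishes at that coordinate and equals $v$ at the other $m-1$ coordinates of $\delta(u)$. Then $\langle g,v\rangle=\langle g,w\rangle=m-1$. A point $z$ with support $\delta(u)$ reaches $m-1$ only if it agrees with $v$ on those $m-1$ coordinates, that is, only if $z\in\{v,w\}$. A point with another support has $\langle g,z\rangle\le1<m-1$, using $m\ge3$. So $vw$ is an edge by (E1).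

If they differ in at least two coordinates, let $x$ be one of these and flip the sign at $x$ in both, obtaining $v',w'\in\mathcal V$. Since $v_x+w_x=0$, we have $v'+w'=v+w$. Clearly $v'\ne v$, and $v'\ne w$ because $v,w$ differ in a further coordinate. By (E2), $vw$ is not an edge.

**Step 3: pairs with different supports.** This step finds the edges between blocks. Let $\operatorname{supp}v=\delta(u)\ne\delta(u')=\operatorname{supp}w$.

Suppose $v,w$ agree on $\delta(u)\cap\delta(u')$, which may be empty. Then there is a well-defined $g$ equal to $v$ on $\delta(u)$, to $w$ on $\delta(u')$, and to $0$ elsewhere. We have $\langle g,v\rangle=\langle g,w\rangle=m$. Any other point with support $\delta(u)$ or $\delta(u')$ has value at most $m-2$. A point with a third support $\delta(u'')$ has value at most $|\delta(u'')\cap(\delta(u)\cup\delta(u'))|\le2<m$. So $vw$ is an edge by (E1).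

Suppose the supports meet in $x$ and $v_x=-w_x$. Flip the coordinate $x$ in both to get $v',w'\in\mathcal V$ with $v'+w'=v+w$. Here $v'\ne v$, and $v'\ne w$ since the supports differ. By (E2), $vw$ is not an edge.

Hence in the edge-graph $G$ of $P_\Gamma$:
$$v\sim w\iff \begin{cases}\text{same support, and they differ in exactly one coordinate, or}\\ \text{different supports, and they agree on the intersection of the supports.}\end{cases}\tag{1}$$

## The spectrum of the edge-graph

**Step 4: a basis adapted to the blocks.** This step prepares functions on which $A$ acts by small matrices. For $u\in U$ and $S\subseteq\delta(u)$ put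
$$\chi_{u,S}(v)=\prod_{x\in S}v_x\ \text{ if }\operatorname{supp}v=\delta(u),\qquad \chi_{u,S}(v)=0\ \text{ otherwise}.$$
For fixed $u$ these are the $2^m$ characters of the group $\{\pm1\}^{\delta(u)}$, which form a basis of the functions on it. So all $\chi_{u,S}$ together form a basis of $\mathbb R^{\mathcal V}$.

**Step 5: the action of $A$.** This step computes $(A\chi_{u,S})(v)$, the sum of $\prod_{x\in S}w_x$ over the neighbors $w$ of $v$ with support $\delta(u)$. Write $[\,\cdot\,]$ for $1$ if the statement inside holds and $0$ otherwise.

If $\operatorname{supp}v=\delta(u)$, the neighbors arise from $v$ by flipping one of $m$ signs; $|S|$ of these flips change the sign of the product and $m-|S|$ do not. If $\operatorname{supp}v=\delta(u')$ with $u'\ne u$ and $uu'\notin X$, then $w$ runs over all $2^m$ sign vectors on $\delta(u)$, and the sum vanishes unless $S=\emptyset$. If $uu'=x\in X$, then $w$ runs over the $2^{m-1}$ sign vectors with $w_x=v_x$, and the sum vanishes as soon as $S$ contains an element other than $x$. Altogether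
$$(A\chi_{u,S})(v)=\begin{cases}(m-2|S|)\,\chi_{u,S}(v), & \operatorname{supp}v=\delta(u),\\ 2^m[S=\emptyset], & \operatorname{supp}v=\delta(u'),\ u'\ne u,\ uu'\notin X,\\ 2^{m-1}\big([S=\emptyset]+v_x[S=\{x\}]\big),& \operatorname{supp}v=\delta(u'),\ uu'=x\in X.\end{cases}\tag{2}$$

**Step 6: reading off the eigenvalues.** This step splits $\mathbb R^{\mathcal V}$ into invariant subspaces according to $|S|$.

For $|S|\ge2$, (2) says that $\chi_{u,S}$ is an eigenvector with eigenvalue $m-2|S|\le m-4$.

For $S=\{x\}$ with $x=uu'$, (2) says $A\chi_{u,\{x\}}=(m-2)\chi_{u,\{x\}}+2^{m-1}\chi_{u',\{x\}}$, and the same with $u,u'$ exchanged. On the span of these two functions $A$ has the matrix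
$$\begin{pmatrix}m-2&2^{m-1}\\2^{m-1}&m-2\end{pmatrix},$$
with eigenvalues $m-2\pm2^{m-1}$. Put $\theta^*=m-2+2^{m-1}$. Its eigenvector here is
$$f_x=\chi_{u,\{x\}}+\chi_{u',\{x\}},\qquad f_x(v)=v_x .$$
It is the coordinate function of $x$, because $x$ lies in the stars of $u$ and $u'$ only.

For $S=\emptyset$, (2) gives
$$A\chi_{u,\emptyset}=m\,\chi_{u,\emptyset}+2^m\sum_{u'\ne u}\chi_{u',\emptyset}-2^{m-1}\sum_{u'\sim u}\chi_{u',\emptyset},$$
so on the span of the $\chi_{u,\emptyset}$, $A$ acts as $(m-2^m)I+2^mJ-2^{m-1}A_\Gamma$, with $J$ the all-ones matrix. Since $\Gamma$ is regular, $\mathbf 1$ is an eigenvector of $A_\Gamma$ and $\mathbf 1^\perp$ is invariant. On $\mathbf 1$ the eigenvalue is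
$$r=m-2^m+2^mN-2^{m-1}m .$$
As $\sum_u\chi_{u,\emptyset}$ is the constant function $1$ on $\mathcal V$, the graph $G$ is regular of degree $r$. On $\mathbf 1^\perp$ the eigenvalues are
$$m-2^m-2^{m-1}\mu,\qquad \mu\ \text{an eigenvalue of }A_\Gamma\text{ on }\mathbf 1^\perp .\tag{3}$$
A very negative $\mu$ produces a large eigenvalue of $G$: this is the effect of the deleted edges.

## The position of the coordinate eigenvalue

**Step 7: comparing $\theta^*$ with all other eigenvalues.** This step determines both the multiplicity of $\theta^*$ and its rank $k$. The graph $G$ is connected, being the edge-graph of a polytope, so $r$ is the largest eigenvalue and is simple. Since $f_x$ takes the values $1$ and $-1$, it is a non-constant eigenvector, so $\theta^*<r$. Clearly $m-4<\theta^*$ and $m-2-2^{m-1}<\theta^*$. For the values (3),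
$$m-2^m-2^{m-1}\mu>\theta^*\iff -2^{m-1}\mu>3\cdot2^{m-1}-2\iff\mu<-3+2^{2-m},$$
and likewise with both inequalities reversed, and with equality in both places. Equality cannot occur: for $m\ge3$ the number $-3+2^{2-m}$ is rational but not an integer, while a rational eigenvalue of an integer matrix is an algebraic integer and hence an integer.

So $\theta^*$ occurs only through the functions $f_x$, and $\mathrm{Eig}_G(\theta^*)$ has dimension exactly $|X|$ with basis $(f_x)_{x\in X}$. The eigenvalues above $\theta^*$ are $r$ and the values (3) with $\mu<-3+2^{2-m}$. Every such eigenvalue $\mu$ of $\Gamma$ is negative, so it differs from $m$ and its eigenvectors lie in $\mathbf 1^\perp$; thus each really occurs in (3). Different $\mu$ give different values, and none equals $r$ because $r$ is simple. So exactly $1+\nu(\Gamma)$ distinct eigenvalues exceed $\theta^*$, and $\theta^*=\theta_k$ with $k=2+\nu(\Gamma)$.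

**Step 8: $P_\Gamma$ is spectral.** This step matches the definition. The coordinate functions $f_x$ are linearly independent, so no nonzero functional vanishes on $\mathcal V$, and $\mathcal V$ spans $\mathbb R^X$. As $\mathcal V=-\mathcal V$, we have $0\in P_\Gamma$, so the affine hull of $P_\Gamma$ is $\mathbb R^X$ and $\dim P_\Gamma=|X|=mN/2$. By Step 7 the coordinate functions form a basis of $\mathrm{Eig}_G(\theta^*)$. By Lemma A, $P_\Gamma$ is $\theta_k$-spectral. This proves Theorem 1. $\blacksquare$

For $\Gamma=K_{3,3}$ we have $m=3$, $N=6$, $d=9$. From $S=\emptyset$ come $31$, then $3-8+12=7$ (from $\mu=-3$) and $3-8=-5$ with multiplicity $4$ (from $\mu=0$). From $|S|=1$ come $5$ and $-3$, nine times each. From $|S|=2$ comes $-1$ with multiplicity $6\cdot3=18$, and from $|S|=3$ comes $-3$ with multiplicity $6$. This is the spectrum announced above, with $5=\theta_3$ of multiplicity $9$. So a $\theta_3$-spectral polytope exists, and the question is answered affirmatively.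

## All $k\ge2$ from cube graphs

**Proof of Corollary 2.** The value $k=1$ was excluded, and $k=2$ is attained by simplices, both in the section on small cases. Let $k\ge3$, put $m=2k-3\ge3$, and let $\Gamma=Q_m$ be the $m$-cube graph. Its distinct eigenvalues are $m,m-2,\dots,-m$, all odd. Since $-3+2^{2-m}\in(-3,-2]$, those below it are $-3,-5,\dots,-m$, and there are $(m-1)/2=k-2$ of them. So $\nu(Q_m)=k-2$, and $P_{Q_m}$ is $\theta_k$-spectral by Theorem 1. $\blacksquare$

## Direct sums, and the dimensions that occur

The dimensions in Theorem 1 are $mN/2$. To reach others one adds further summands. The attempt with several cubes showed that direct sums create nothing new above $\theta$ except the Perron eigenvalue; here that is exactly what is wanted, since adding a summand must not change $k$.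

**Lemma B.** Let $P^1,\dots,P^t$, $t\ge2$, be polytopes of dimensions $d_i\ge2$. Suppose each is $\theta$-spectral with the same $\theta>-1$, and that the edge-graphs $G_i$ are regular of degree $r_i>\theta$ on $n_i$ vertices. Then the direct sum $P=\operatorname{conv}\bigcup_iP^i\subset\bigoplus_i\mathbb R^{d_i}$ is $\theta_k$-spectral of dimension $\sum_id_i$, where
$$k=2+\Big|\bigcup_i\big(\operatorname{spec}G_i\cap(\theta,r_i)\big)\Big| .$$

(For $t=1$ there is nothing to prove: $P=P^1$, and the same formula counts $r_1$ and the eigenvalues in $(\theta,r_1)$.)

**Step 1: the origin is interior.** This makes support functions positive. The coordinate functions of $P^i$ are eigenvectors for $\theta\ne r_i$, hence orthogonal to $\mathbf 1$. So the vertices of $P^i$ sum to $0$. Thus $0$ is a combination of all vertices of the full-dimensional polytope $P^i$ with positive coefficients, so $0\in\operatorname{int}P^i$. Let $h_i(c)=\max_{y\in P^i}\langle c,y\rangle$; then $h_i(c)>0$ for $c\ne0$. A functional $(c_i)_i$ has maximum $\max_ih_i(c_i)$ on $P$. Also $P$ contains $0$ and spans the whole space, so $\dim P=\sum d_i$.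

**Step 2: the edge-graph is the join.** This step shows that $G_P$ consists of $G_1,\dots,G_t$ and all edges between different $G_i$. All vertices of $P$ are among the vertices of the $P^i$, and those of different $P^i$ are distinct, since the summands meet only in $0$, which is not a vertex. Because $d_i\ge2$, a vertex or edge of $P^i$ is a proper face, so it is exposed in $P^i$ by some $c_i\ne0$. The functional with component $c_i$ and all other components $0$ has maximum $h_i(c_i)>0$ on $P$ and value $0$ on the other $P^j$, so it exposes the same face in $P$. Conversely, if an edge of $P$ joins two vertices of $P^i$, restrict an exposing functional to $P^i$: it exposes the same segment there, so that segment is an edge of $P^i$. Finally let $p$ be a vertex of $P^i$ and $q$ a vertex of $P^j$, $i\ne j$. Choose $c_i$, $c_j$ exposing them, scaled so that $h_i(c_i)=h_j(c_j)=1$, and set the other components to $0$. The maximum over the vertices of $P$ is $1$, attained only at $p$ and $q$, so $pq$ is an edge by (E1).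

**Step 3: the spectrum of the join.** This step locates $\theta$. An eigenvector of $G_i$ orthogonal to $\mathbf 1$, extended by zero, is an eigenvector of $G_P$ with the same eigenvalue, because its entries sum to $0$. These span a space $W$. Its orthogonal complement $C$, the functions constant on each part, is invariant too. The function with value $a_i$ on part $i$ is mapped to the one with value $r_ia_i+\sum_{j\ne i}n_ja_j$, so the matrix on $C$ is $\operatorname{diag}(r_i-n_i)+\mathbf 1(n_1,\dots,n_t)$. Conjugating with $\operatorname{diag}(\sqrt{n_i})$ gives the symmetric matrix $\operatorname{diag}(r_i-n_i)+ss^\top$ with $s_i=\sqrt{n_i}$. By Weyl's inequality its second largest eigenvalue is at most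
$$\lambda_1\big(\operatorname{diag}(r_i-n_i)\big)+\lambda_2(ss^\top)=\max_i(r_i-n_i)+0\le-1<\theta .$$
The graph $G_P$ is connected; let $\rho$ be its largest eigenvalue, which is simple. The projections of its Perron vector to $W$ and $C$ are zero or eigenvectors for $\rho$, so by simplicity the Perron vector lies in $W$ or in $C$. It is positive, while vectors in $W$ sum to zero on each part, so it lies in $C$. Hence $\rho$ is the largest eigenvalue on $C$, all other eigenvalues on $C$ are below $\theta$, and $\rho$ exceeds every eigenvalue on $W$, in particular $\theta$.

**Step 4: conclusion.** This step identifies the eigenspace and counts. As $\theta<r_i$, all of $\mathrm{Eig}_{G_i}(\theta)$ lies in $\mathbf 1^\perp$. So $\mathrm{Eig}_{G_P}(\theta)$ is the direct sum of the spaces $\mathrm{Eig}_{G_i}(\theta)$, extended by zero, and has dimension $\sum d_i$. The coordinate functions of $P$ belonging to $\mathbb R^{d_i}$ are those of $P^i$ extended by zero, so by Lemma A for the $P^i$ all coordinate functions together form a basis of $\mathrm{Eig}_{G_P}(\theta)$. By Lemma A, $P$ is $\theta$-spectral. Since $G_i$ is connected, $r_i$ is simple, and the eigenvalues of $G_i$ on $\mathbf 1^\perp$ are those different from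 $r_i$. So the eigenvalues of $G_P$ above $\theta$ are $\rho$ and the elements of $\bigcup_i(\operatorname{spec}G_i\cap(\theta,r_i))$, and $\rho$ is not among the latter. $\square$

**Proof of Theorem 3(a).** Let $k\ge3$, $m=2k-3$, an odd number, and $\theta^*=m-2+2^{m-1}$.

**Step 1: flexible graphs $\Gamma$.** This step reaches all large multiples of $m$. Every integer at least $6$ has the form $3\alpha+4\beta$ with integers $\alpha,\beta\ge0$ (check $6,7,8$ and add threes), so write $m+3=3\alpha+4\beta$. Let $\Lambda$ be the complement of a disjoint union of $\alpha$ triangles and $\beta$ four-cycles. That union is $2$-regular on $m+3$ vertices, so $\Lambda$ is $m$-regular on $m+3$ vertices. On $\mathbf 1^\perp$ its eigenvalues are $-1-c$, with $c$ an eigenvalue of the union, so $c\in\{2,-1,0,-2\}$. Hence $\Lambda$ has eigenvalue $m$ and otherwise only eigenvalues in $\{-3,0,-1,1\}$. The graph $K_{m+1}$ has eigenvalues $m,-1$. For integers $a,b\ge0$ the graph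
$$\Gamma_{a,b}=Q_m\sqcup aK_{m+1}\sqcup b\Lambda$$
is $m$-regular. The only eigenvalue below $-3+2^{2-m}\le-\frac52$ that $K_{m+1}$ or $\Lambda$ can have is $-3$, and $-3\in\operatorname{spec}Q_m$ already. So $\nu(\Gamma_{a,b})=\nu(Q_m)=k-2$. By Theorem 1, $P_{\Gamma_{a,b}}$ is $\theta_k$-spectral with eigenvalue $\theta^*$ and dimension
$$m\Big(2^{m-1}+a\tfrac{m+1}2+b\tfrac{m+3}2\Big).$$
The integers $\frac{m+1}2,\frac{m+3}2$ are consecutive, hence coprime, so the numbers $a\frac{m+1}2+b\frac{m+3}2$ include all sufficiently large integers. All sufficiently large multiples of $m$ occur as dimensions.

**Step 2: the other residues.** This step adds cubes with the same eigenvalue. Let $D=m+2^{m-1}$. The $D$-cube with vertices $\{\pm1\}^D$ has graph $Q_D$; the eigenvalue $D-2$ has multiplicity $D$ and is spanned by the coordinate functions. So the $D$-cube is $\theta_2$-spectral with eigenvalue $D-2=\theta^*$. The edge-graph of $P_{\Gamma_{a,b}}$ is regular with degree larger than $\theta^*$, and $\theta^*>-1$. Lemma B, applied to $P_{\Gamma_{a,b}}$ and $j$ copies of the $D$-cube with $1\le j\le m-1$, gives polytopes of dimension $|X|+jD$, where $X$ is the edge set of $\Gamma_{a,b}$. The cubes have no eigenvalue in $(\theta^*,D)$,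 and the edge-graph of $P_{\Gamma_{a,b}}$ has exactly $\nu(\Gamma_{a,b})=k-2$ eigenvalues between $\theta^*$ and its degree. So these sums are $\theta_k$-spectral. Since $m$ is odd, $D\equiv2^{m-1}$ is a unit modulo $m$, and $jD$, $0\le j\le m-1$, runs through all residues modulo $m$. Together with Step 1, all sufficiently large $d$ occur. $\blacksquare$

**Proof of Theorem 3(b).** Let $m=3$, so $\theta^*=5$ and the threshold is $-\frac52$.

**Step 1: multiples of $3$.** This step uses Theorem 1 alone. The graph $K_{3,3}\sqcup aK_4\sqcup bK_{3,3}$ has $\nu=1$ and $6+4a+6b$ vertices, so it gives $d=3(3+2a+3b)$. The numbers $2a+3b$ with $a,b\ge0$ are $0,2,3,4,\dots$, so $d=9$ and all multiples of $3$ from $15$ on occur. The graph $Q_3$, with eigenvalues $3,1,-1,-3$, has $\nu=1$ and gives $d=12$. So all multiples of $3$ that are at least $9$ occur, with $k=3$.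

**Step 2: the other two residues.** This step adds one summand with eigenvalue $5$. The $7$-cube has $\theta_2=5$ and $d=7$; direct sums with it have dimensions $16,19,22,\dots$. For the remaining residue take the product of four centered triangles in $\mathbb R^8$. The faces of a product are the products of faces, so its edge-graph is the Cartesian product of four copies of $K_3$, the Hamming graph $H(4,3)$, regular of degree $8$ with eigenvalues $8-3i$, $0\le i\le4$. The coordinate functions of a centered triangle span $\mathbf 1^\perp$ in $\mathbb R^3$, with eigenvalue $-1$ for $K_3$. As functions on the product they depend on one factor only and have eigenvalue $-1+3\cdot2=5$. There are $8$ of them, they are linearly independent, and $5=\theta_2$ has multiplicity $4\cdot2=8$. So this $8$-polytope is $\theta_2$-spectral with eigenvalue $5$, and direct sums with it have dimensions $17,20,23,\dots$. In each case the added summand has no eigenvalue strictly between $5$ and its degree, so $k=3$ by Lemma B. The dimensions obtained are $9$, $12$ and all $d\ge15$. $\blacksquare$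

## Small dimension and simple polytopes force $k=2$

The last result explains why searching among polygons, $3$-polytopes or simple polytopes cannot succeed. (A $d$-polytope is simple if each vertex lies on exactly $d$ edges.) Let $P$ be $\theta_k$-spectral and $\theta=\theta_k$. By Corollary 2, $k\ge2$. The cases $d=1$ and $d=2$ were settled by hand, so let $d\ge3$.

**Step 1: reformulation by a matrix $M$.** This step turns "$k=2$" into a statement about a signature. Let $\varphi>0$ be the Perron vector of $G_P$. As $\theta\ne\theta_1$, the coordinate functions are orthogonal to $\varphi$, so $\sum_i\varphi_ip_i=0$ with all $\varphi_i>0$, and $0\in\operatorname{int}P$. Put $M=\theta I-A$, so $M_{ij}=-1$ on edges, $M_{ii}=\theta$, and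
$$\sum_jM_{ij}p_j=0\quad\text{for all }i,\qquad\text{that is,}\qquad \sum_{j\sim i}p_j=\theta p_i .\tag{4}$$
The negative eigenvalues of $M$ correspond, with multiplicity, to the eigenvalues of $A$ above $\theta$. The largest eigenvalue $\theta_1$ is one of them and is simple. So if $M$ has exactly one negative eigenvalue, then $\theta=\theta_2$.

The signature comes from a theorem that is quoted here without proof.

**Theorem C (quoted).** Let $P'\subset\mathbb R^d$ be a $d$-polytope with $0\in\operatorname{int}P'$ and vertices $p'_i$. There is a symmetric matrix $Y$ with $Y_{ij}<0$ on edges, $Y_{ij}=0$ for distinct non-adjacent $i,j$, $\sum_jY_{ij}p'_j=0$, and exactly one negative eigenvalue. For $d=3$ one can take $Y_{ij}=-\ell_{ij}/|p'_i\times p'_j|$ on edges, where $\ell_{ij}$ is the length of the edge of the polar $(P')^\circ$ dual to the edge $p'_ip'_j$.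

References: Lovász, *J. Combin. Theory Ser. B* 82 (2001) 223–236, for $d=3$; Izmestiev, *Israel J. Math.* 178 (2010) 427–444, for general $d$.

**Step 2: simple $P$.** This step shows that $Y$ must be a multiple of $M$. Take $Y$ for $P'=P$. Vertex $i$ has exactly $d$ neighbors, and the $d$ vectors $p_j-p_i$ ($j\sim i$) are linearly independent. So the $d+1$ vectors $p_i$ and $p_j$ ($j\sim i$) span $\mathbb R^d$, and their linear relations form a one-dimensional space. Row $i$ of $Y$ and row $i$ of $M$ both give such relations, both nonzero and negative at the neighbors. Hence row $i$ of $Y$ is $c_i$ times row $i$ of $M$, with $c_i>0$. By symmetry, $-c_i=Y_{ij}=Y_{ji}=-c_j$ on every edge $ij$. As $G_P$ is connected, all $c_i$ are equal, $Y=cM$ with $c>0$, and $M$ has exactly one negative eigenvalue. So $k=2$.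

For a non-simple vertex this argument stops: the space of relations has dimension larger than one, and $Y$ for $P'=P$ need not resemble $M$. In dimension $3$ the way out is to change the polytope: find $P'$ with the same combinatorics as $P$, and its vertices on the same rays, whose matrix $Y$ is $M$ up to rescaling. For this one builds the polar of $P'$ first.

From here on let $d=3$. Recall that the face fan of a polytope with $0$ in its interior consists of the cones over its proper faces, together with $\{0\}$; these cones cover space, and any two of them meet in a common face. The normal fan of a polytope $Q$ consists of the cones of functionals that are maximal on a given face of $Q$. If $0\in\operatorname{int}Q$, the normal fan of $Q$ is the face fan of the polar $Q^\circ$. For example, the eight orthants are the maximal cones both of the face fan of the octahedron and of the normal fan of its polar, the cube. For a facet $f$ of $P$ let $\operatorname{cone}(f)$ be the cone over it.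

**Step 3: left and right.** This step fixes orientations. For an edge $ij$ the plane $\operatorname{span}(p_i,p_j)$ is two-dimensional: a multiple $p_j=\lambda p_i$ with $\lambda>0$ would put two different boundary points on one ray from the interior point $0$, and with $\lambda<0$ the point $0$ would lie on the edge. So $p_i\times p_j\ne0$. The wall $\operatorname{cone}(p_i,p_j)$ is a face of the cones over the two facets containing the edge. Each of these cones lies on one side of the plane, and they lie on opposite sides since their interiors are disjoint. For the edge traversed from $i$ to $j$ let $L$ be the facet with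
$$\langle p_i\times p_j,y\rangle>0\quad\text{for }y\in\operatorname{int}\operatorname{cone}(L),\tag{5}$$
and $R$ the other one. Seen from outside, $L$ is on the left. Exchanging $i$ and $j$ exchanges $L$ and $R$.

Fix a vertex $i$ and project space along $p_i$ to the plane $p_i^\perp$, oriented so that the sign of $\det(p_i,a,b)$ is the orientation of the projections of $a,b$. The cones over the facets at $i$ project to sectors of angle less than $\pi$, which fill the plane around $0$; they are separated by the projections of the neighbors $p_j$. Since $\langle p_i\times p_j,y\rangle=\det(p_i,p_j,y)$, the facet $L$ of the edge $i\to j$ is the sector following the ray of $p_j$ counterclockwise, and $R$ is the sector preceding it. So in one counterclockwise turn around $i$, each edge $i\to j$ is crossed once, from its $R$ to its $L$.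

**Step 4: the points $q_f$.** This step constructs the future vertices of the polar. We look for vectors $q_f\in\mathbb R^3$, one for each facet $f$ of $P$, with
$$q_L-q_R=p_i\times p_j\quad\text{for every edge traversed from }i\text{ to }j.\tag{6}$$
Traversing the edge in the other direction changes the sign of both sides, so the conditions are consistent. Prescribed differences on the edges of the connected dual graph (facets, joined when they share an edge) can be realized if and only if they sum to $0$ around every cycle. The dual graph is embedded in the sphere, and its cycle space is generated by the boundaries of its regions, which are the cycles around the vertices of $P$. By Step 3 and (4) the sum around vertex $i$ is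
$$\sum_{j\sim i}p_i\times p_j=p_i\times\sum_{j\sim i}p_j=p_i\times\theta p_i=0 .$$
So such $q_f$ exist. This is the place where the eigenvalue equation enters.

As a check, let $P$ be the cube with vertices $(\pm1,\pm1,\pm1)$, where $\theta=1$. Then $q_f=2e$ works, with $e\in\{\pm e_1,\pm e_2,\pm e_3\}$ the center of the facet $f$. For instance, for the edge from $(1,1,1)$ to $(1,1,-1)$ the cross product is $(-2,2,0)$, which is positive on the cone over the facet with center $e_2$, and $q_L-q_R=2e_2-2e_1$. The $q_f$ are the vertices of an octahedron.

**Step 5: a convex function.** This step shows that the $q_f$ are in convex position in the right combinatorial way. Put $H(y)=\langle q_f,y\rangle$ for $y\in\operatorname{cone}(f)$. This is well defined: on a wall $\operatorname{cone}(p_i,p_j)$ the two definitions agree, as $q_L-q_R\perp p_i,p_j$; on a ray through $p_i$ all facets at $i$ give the same value, since consecutive ones around $i$ do; and $H(0)=0$. So $H$ is continuous. By (5) and (6), $\langle q_L-q_R,y\rangle$ is positive on $\operatorname{int}\operatorname{cone}(L)$ and negative on $\operatorname{int}\operatorname{cone}(R)$, so near a relative interior point of the wall $H$ is the maximum of the two linear functions.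

*Claim.* If $f\ne g$ and $y\in\operatorname{int}\operatorname{cone}(f)$, then $\langle q_g,y\rangle<\langle q_f,y\rangle$.

Choose $z\in\operatorname{int}\operatorname{cone}(g)$ outside the finitely many planes spanned by walls, and outside the finitely many spaces $\operatorname{span}(y,p_i)$, each of dimension at most $2$. The segment from $z$ to $y$ then avoids the origin and all rays through the $p_i$: since $y$ itself lies on no such ray, a point of the segment on such a ray would put $z$ into $\operatorname{span}(y,p_i)$. It meets each wall plane in at most one point, so it crosses walls only at relative interior points and transversally. At each crossing $H$ restricted to the segment is locally the maximum of two affine functions with different slopes, because their difference $\langle p_i\times p_j,\cdot\rangle$ vanishes on the segment only at the crossing point. So $H$ is convex on the segment, piecewise affine, with a strict bend at each crossing, and there is at least one crossing since $f\ne g$. The first piece is $\langle q_g,\cdot\rangle$, and its affine continuation lies strictly below $H$ after the first bend. At the end, $\langle q_g,y\rangle<H(y)=\langle q_f,y\rangle$, as claimed.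

**Step 6: the polytope $Q$.** This step identifies the normal fan. Let $Q=\operatorname{conv}\{q_f\}$. By the claim, and by continuity, $H=\max_f\langle q_f,\cdot\rangle$ on all of $\mathbb R^3$, so $H$ is the support function of $Q$. Every $q_f$ is a vertex of $Q$, because it is the unique maximizer for $y\in\operatorname{int}\operatorname{cone}(f)$. Its normal cone $N_f$ contains $\operatorname{cone}(f)$. If $N_f$ were larger, then, being the closure of its interior, it would have an interior point outside the closed set $\operatorname{cone}(f)$. Arbitrarily close to this point there would be points of $\operatorname{int}\operatorname{cone}(g)$ for some $g\ne f$, where $q_g$ beats $q_f$, a contradiction. So $N_f=\operatorname{cone}(f)$, and the normal fan of $Q$ is the face fan of $P$. Its cones contain no line, so $Q$ has dimension $3$: a nonzero vector orthogonal to the affine span of $Q$ would lie in every normal cone together with its negative. The edge of $Q$ with normal cone $\operatorname{cone}(p_i,p_j)$ is $\operatorname{conv}\{q_L,q_R\}$, and by (6) its length is $|p_i\times p_j|$.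

**Step 7: the polytope $P'$.** This step returns from $Q$ to a polytope on the rays of $P$. Translating $Q$ changes all $q_f$ by the same vector; it preserves (6), the normal fan and the lengths. So assume $0\in\operatorname{int}Q$. Then $h_i:=H(p_i)>0$. Put $p'_i=p_i/h_i$ and $P'=\operatorname{conv}\{p'_i\}$. The facets of $Q$ have the rays of its normal fan as outer normals, that is, the $p_i$, so
$$Q=\{y:\langle p_i,y\rangle\le h_i\ \text{for all }i\}=\{y:\langle p'_i,y\rangle\le1\ \text{for all }i\}=(P')^\circ .$$
Also $0\in\operatorname{int}P'$, because $0$ is a combination of the $p'_i$ with positive coefficients $\varphi_ih_i$ and the $p'_i$ span $\mathbb R^3$. Hence $P'=Q^\circ$, and the face fan of $P'$ is the normal fan of $Q$, that is, the face fan of $P$. So the $p'_i$ are the vertices of $P'$, the edge-graph of $P'$ is $G_P$, and the edge of $(P')^\circ=Q$ dual to $p'_ip'_j$ has length $\ell_{ij}=|p_i\times p_j|$. In the cube example $h_i=2$, and $P'$ is the cube $[-\frac12,\frac12]^3$.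

**Step 8: comparing $Y$ with $M$.** This step finishes the proof. Theorem C for $P'$ gives a symmetric $Y$ with exactly one negative eigenvalue, with zero entries at distinct non-adjacent pairs, and on edges
$$Y_{ij}=-\frac{|p_i\times p_j|}{|p_i\times p_j|/(h_ih_j)}=-h_ih_j=h_ih_jM_{ij} .$$
For the diagonal, $\sum_jY_{ij}p'_j=0$ and (4) give
$$Y_{ii}\,\frac{p_i}{h_i}=-\sum_{j\ne i}h_ih_jM_{ij}\frac{p_j}{h_j}=-h_i\sum_{j\ne i}M_{ij}p_j=h_iM_{ii}\,p_i,$$
so $Y_{ii}=h_i^2M_{ii}$, since $p_i\ne0$. Thus $Y=\operatorname{diag}(h)\,M\,\operatorname{diag}(h)$ with all $h_i>0$. By Sylvester's law of inertia $M$ has exactly one negative eigenvalue, and by Step 1, $\theta=\theta_2$. This proves Theorem 4. $\blacksquare$
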